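\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{fact}[theorem]{Fact}
\newtheorem{remark}[theorem]{Remark}
\title{Projective indecomposable modules of classical groups\\ in defining characteristic: a lower bound linear in the rank}

\begin{abstract}
Let $G$ be a quasi-simple classical group of $BN$-rank $n\ge 3$ in defining characteristic $p$. We prove that every principal indecomposable module of $G$ in characteristic $p$, other than the Steinberg module, has dimension at least $n\cdot|G|_p$. This proves a conjecture of Zalesski, which asks for $(n-1)\cdot|G|_p$. The constant $n$ is attained by $SL(n+1,2)$ for every $n\ge3$. For $n\ge8$ and groups whose Weyl group is not of type $A_n$, the bound improves to $(2n-1)\cdot|G|_p$, which is attained by $Sp(2n,2)$ and $\Omega^+(2n,2)$. For a nontrivial socle the bound comes from counting Weyl group elements with a given descent set. For the trivial socle it comes from finding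 the trivial module repeatedly inside principal series modules $\mathrm{Ind}_B^G\beta$ of small Levi components.
\end{abstract}

\section{The question and the answer}

Let $p$ be a prime, $F$ an algebraically closed field of characteristic $p$, and $G$ a finite group with Sylow $p$-subgroup $U$. The indecomposable direct summands of the regular module $FG$ are the \emph{principal indecomposable modules} (PIMs) of $G$. Each PIM $\Phi$ has an irreducible socle, which determines it. Restricted to the $p$-group $U$, the projective module $\Phi$ becomes free, so $|U|=|G|_p$ divides $\dim\Phi$, and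
\[
 c_\Phi=\frac{\dim\Phi}{|G|_p}
\]
is a positive integer. How small can it be?

Let $G$ be a quasi-simple group of Lie type in characteristic $p$. Then $c_\Phi=1$ occurs: $G$ has an irreducible module $St$ of dimension $|G|_p$, the \emph{Steinberg module}, which is its own PIM (it has $p$-defect $0$). It is the only irreducible $FG$-module of dimension $|G|_p$. The question is how much larger the other PIMs must be. We measure the size of $G$ by its \emph{rank} $n$ as a group with $BN$-pair, that is, the rank of its Weyl group $W$ as a Coxeter group. Thus $SL(n+1,q)$ has rank $n$, and so have $SU(2n,q)$ and $SU(2n+1,q)$. By a \emph{classical group} we mean a quasi-simple quotient of $SL(n+1,q)$, $SU(m,q)$, $Sp(2n,q)$, or of a spin or orthogonal group $\Omega^{(\pm)}(m,q)$, where $q$ is a power of $p$.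

Zalesski \cite{Zal} conjectured that for a classical group of rank $n$ every PIM other than the Steinberg one has dimension at least $(n-1)\cdot|G|_p$, and proved this for $SL(n+1,q)$ with $n>3$. For $n\le2$ nothing is to be shown, since $c_\Phi\geq 1$.

\begin{theorem}\label{thm:main}
Let $G$ be a classical group of rank $n\ge3$ and $\Phi$ a PIM of $G$ other than the Steinberg PIM. Then $\dim\Phi\ge n\cdot|G|_p$. In particular $\dim \Phi\ge(n-1)\cdot|G|_p$, so the conjecture holds.
\end{theorem}

\begin{theorem}\label{thm:sharp}
{\rm(a)} For every $n\ge3$ the group $SL(n+1,2)$ has a non-Steinberg PIM $\Phi$ with $c_\Phi=n$.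

{\rm(b)} Let $n\ge8$ and let $W$ be of type $B_n$ or $D_n$; these are all classical groups of rank $n$ other than quotients of $SL(n+1,q)$. Then every non-Steinberg PIM satisfies $c_\Phi\ge2n-1$. Equality is attained by $Sp(2n,2)$ and $\Omega^+(2n,2)$.
\end{theorem}

\subsection*{Where the number $n$ comes from: the group $SL_3(2)$}

For any finite group $G$, let $V$ be the socle, hence also the head, of $\Phi$ (the group algebra is symmetric). Then
\begin{equation}\label{eq:mult}
 c_\Phi=\dim\mathrm{Hom}_U(\Phi,F)=\dim\mathrm{Hom}_G(\Phi,F[G/U])=[F[G/U]:V],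
\end{equation}
because $\Phi|_U$ is free of rank $c_\Phi$, by Frobenius reciprocity, and because $\Phi$ is the projective cover of $V$. Here $[M:V]$ is the multiplicity of $V$ as a composition factor of $M$. So we must find copies of $V$ in the permutation module $F[G/U]$. The plan is to look only at the vectors fixed by $U$.

Take $G=SL_3(2)$ and $U$ the upper unitriangular group, which is the Borel subgroup. Let $s,t$ be the generators of $W=S_3$, with permutation matrices $n_s=(12)$, $n_t=(23)$. Let $U_s=\{1,u\}$, $u=1+E_{12}$, and similarly $U_t$. For any $FG$-module $M$ the operator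
\[
 A_sm=n_sm+un_sm
\]
maps $M^U$ to itself (it is a trace map; see Section~\ref{sec:lower}), and so does $A_t$. In $\langle u,n_s\rangle\cong S_3$ we have $n_sun_s=un_su$. Hence, for $m\in M^U$,
\[
 A_s^2m=(1+u)(n_s^2+n_sun_s)m=2m+(1+u)un_sm=A_sm .
\]
Now let $M=F[G/U]$. By the Bruhat decomposition $M^U$ has the basis $f_w$ ($w\in W$), where $f_w$ is the sum of the cosets in $UwU/U$. One finds $A_sf_w=f_{sw}$ if $sw$ is longer than $w$. If $sw$ is shorter, then $f_w=A_sf_{sw}$ and hence $A_sf_w=A_s^2f_{sw}=f_w$. Filter $M^U$ by the length of $w$. Then every $w$ contributes a one-dimensional factor on which $A_s$ acts by $1$ or $0$ according to whether $s$ lies in the left descent set $D_L(w)=\{s:l(sw)<l(w)\}$ or not. The six elements $1$; $s,st$; $t,ts$; $sts$ have descent sets $\emptyset$; $\{s\}$; $\{t\}$; $\{s,t\}$.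

The irreducible modules are the trivial one, the natural module $E$, its dual, and $St$ of dimension $8$ (there are four classes of elements of odd order). By Fact~\ref{fact:RC} below each has a one-dimensional space of $U$-fixed vectors, on which $A_s$ and $A_t$ act by scalars $0$ or $1$, and these scalars tell the four modules apart. On the trivial module both act by $2=0$. On $E^U=Fe_1$ we get $A_se_1=e_2+(e_2+e_1)=e_1$ and $A_te_1=0$. By symmetry $A_s$ acts by $0$ and $A_t$ by $1$ on $(E^*)^U$. So both must act by $1$ on $St^U$. Distinct factors of $M^U$ come from distinct terms of a composition series of $M$, so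
\[
 c_1\ge1,\qquad c_E\ge2,\qquad c_{E^*}\ge2,\qquad c_{St}\ge1 ,
\]
where the index names the socle. Since $\sum_V\dim\Phi_V\dim V=|G|$ and $8(1\cdot1+2\cdot3+2\cdot3+1\cdot8)=168$, all four are equalities.

Two lessons can be read off. First, $c_\Phi$ is bounded below by a number of elements of $W$ with a prescribed descent set $J$. For irreducible $W$ of rank $n$ and $J\ne\emptyset,S$, where $S$ is the set of simple reflections, this number is at least $n$, which accounts for the bound $n$. Second, for $J=\emptyset$ the count gives only $1$, and $c_1=1$ really happens in rank $2$. So the trivial module needs a separate argument, in which $n\ge3$ is used.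

\subsection*{Plan}

Section~\ref{sec:setting} fixes the setting. Section~\ref{sec:lower} proves the general lower bound, and Section~\ref{sec:descent} evaluates it. This settles all socles except the trivial one. Section~\ref{sec:trivial} treats the trivial socle: the number $c_1$ is bounded below by products of the same numbers for Levi components. Components $SL_2$, $SL_3$, $SL_4$ over suitable fields give enough, except for a few groups of small rank, for which we also use $SL_5(3)$ and $Sp_4(2)$. Section~\ref{sec:sharp} constructs the small PIMs of Theorem~\ref{thm:sharp}.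

\section{Setting}\label{sec:setting}

\subsection*{Reduction to simply connected groups}
A classical group of rank $n\ge 3$ has the form $\hat G/Z$. Here $\hat G=\mathbf G^\sigma$ is the quasi-simple group of fixed points of a Frobenius endomorphism $\sigma$ on a simple simply connected algebraic group $\mathbf G$, and $Z$ is a central subgroup of order prime to $p$. The PIMs of $\hat G/Z$ are the PIMs of $\hat G$ on which $Z$ acts trivially. Also $|\hat G/Z|_p=|\hat G|_p$, and the Steinberg module of $\hat G/Z$, inflated to $\hat G$, is irreducible of dimension $|\hat G|_p$ and hence is the Steinberg module of $\hat G$. So we assume from now on that $G$ is one of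
\begin{gather*}
 SL(n+1,q),\quad SU(2n,q),\quad SU(2n+1,q),\quad Sp(2n,q),\\
 Spin(2n+1,q),\quad Spin^+(2n,q)\ (n\ge4),\quad Spin^-(2n+2,q)
\end{gather*}
(note that $Spin^+(6,q)\cong SL(4,q)$). Then $W$ is irreducible, of type $A_n$ for $SL(n+1,q)$, of type $D_n$ for $Spin^+(2n,q)$, and of type $B_n$ otherwise.

\subsection*{The split $BN$-pair}
Let $B=UT$ be a Borel subgroup, with $T$ abelian of order prime to $p$. Let $N$ be the second group of the $BN$-pair, $W=N/T$, and $S$ the set of simple reflections, $|S|=n$. For $s\in S$ let $U_s\le U$ and $U_{-s}$ be the corresponding root subgroups, $G_s=\langle U_s,U_{-s}\rangle$, $T_s=T\cap G_s$, $q_s=|U_s|$ (a power of $p$), and let $n_s\in N\cap G_s$ be a representative of $s$. We use the following standard properties.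
\begin{itemize}
\item[(B1)] $U=U_sU^s$ with $U_s\cap U^s=1$, where $U^s=U\cap n_sUn_s^{-1}$ is normal in $U$ and normalized by $n_s$. $T$ normalizes $U_s$ and $G_s$.
\item[(B2)] $U_{-s}=n_sU_sn_s^{-1}$ meets $U_sT_s$ trivially, and $G_s\setminus U_sT_s=U_sT_sn_sU_s$. In an expression $xhn_sy$ with $x,y\in U_s$ and $h\in T$, the factors $x,h,y$ are unique.
\item[(B3)] $G$ is the disjoint union of the double cosets $U\nu U$, $\nu\in N$.
\item[(B4)] Let $\nu\in N$ have image $w\in W$. Then $l(sw)>l(w)$ if and only if $U_s\le\nu U\nu^{-1}$, and in this case $|Un_s\nu U/U|=q_s|U\nu U/U|$.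
\end{itemize}

We also need that $T$ is generated by the subgroups $T_s$. This is the one place where simple connectedness enters the analysis of nontrivial socles.

\begin{lemma}\label{lem:T}
$T=\langle T_s:s\in S\rangle$.
\end{lemma}
\begin{proof}
As $\mathbf G$ is simply connected, its maximally split maximal torus is the direct product of the images of the simple coroots, and $\sigma$ permutes these factors. So $T$ is the direct product, over the $\sigma$-orbits of simple roots, of the fixed points of the product of the factors in the orbit. An orbit corresponds to some $s\in S$. Its factor of $T$ lies in the fixed point group of the simply connected semisimple group generated by the root subgroups for $\pm$ the simple roots in the orbit. By a theorem of Steinberg the fixed points of a simply connected semisimple group are generated by the fixed points in two opposite maximal unipotent subgroups. In our case they are generated by $U_s$ and $U_{-s}$, so they form $G_s$. Hence the factor is contained in $T\cap G_s=T_s$.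
\end{proof}

\begin{remark}
Lemma~\ref{lem:T}, and with it the bound, fails for $GL(n+1,q)$ with $q>2$. There $St\otimes\det$ is a PIM with $c=1$ different from $St$, and $\det$ is trivial on every $T_s$.
\end{remark}

For $K\subseteq S$ let $W_K=\langle K\rangle$, and for $J\subseteq K$ put
\[
 d_K(J)=\#\{u\in W_K:D_L(u)=J\},\qquad d(J)=d_S(J).
\]
The longest element of $W_J$ has left descent set $J$, so $d_K(J)\ge1$.

\section{A lower bound from the $U$-fixed vectors}\label{sec:lower}

For an $FG$-module $M$ and $m\in M^U$ put
\[
 A_sm=\sum_{u\in U_s}un_sm .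
\]
For $x\in U^s$ we have $xn_sm=n_s(n_s^{-1}xn_s)m=n_sm$. So $n_sm$ is fixed by $U^s$, and since $U_s$ represents the cosets of $U^s$ in $U$, $A_sm$ is a trace and lies in $M^U$. Also $T$ acts on $M^U$, as it normalizes $U$. Thus $M^U$ is, functorially in $M$, a module for the free product $\mathcal A$ of $FT$ and the free algebra on the symbols $A_s$ ($s\in S$).

\begin{fact}[Richen \cite{Ric}, Curtis \cite{Cur}]\label{fact:RC}
If $V$ is an irreducible $FG$-module, then $\dim V^U=1$. $T$ acts on $V^U$ by a character $\beta$, and $A_s$ acts by a scalar $\mu_s\in\{0,-1\}$, where $\mu_s=0$ if $\beta|_{T_s}\ne1$. The data $(\beta,(\mu_s)_{s\in S})$ determine $V$ up to isomorphism.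
\end{fact}

Put $S_\beta=\{s:\beta|_{T_s}=1\}$ and $J=\{s:\mu_s=-1\}\subseteq S_\beta$. We say that $V$ has \emph{type} $(\beta,J)$.

\begin{proposition}\label{prop:lower}
If $\Phi$ is a PIM with socle of type $(\beta,J)$, then
\[
 c_\Phi\ \ge\ \#\{w\in W:D_L(w)\cap S_\beta=J\}=|W:W_{S_\beta}|\cdot d_{S_\beta}(J).
\]
\end{proposition}

The proof follows the computation for $SL_3(2)$. What is new is the torus. It refines each basis vector $f_w$ to a family of vectors indexed by the characters of $T$, which the $A_s$ may permute, and we must check that all these vectors still span one-dimensional $\mathcal A$-composition factors.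

\begin{proof}
\emph{Step 1: passing to $M^U$.} The functor $M\mapsto M^U$ is left exact, and by Fact~\ref{fact:RC} it sends every irreducible module to a line. So if $0=M_0\subset M_1\subset\cdots$ is a composition series of $M$, each $M_i^U/M_{i-1}^U$ embeds in the line $(M_i/M_{i-1})^U$. The $\mathcal A$-composition factors of $M^U$ therefore form a sub-multiset of the lines $V_i^U$, where $V_i$ runs over the composition factors of $M$. As $V_i^U\cong V^U$ over $\mathcal A$ only if $V_i\cong V$,
\[
 [M:V]\ge[M^U:V^U]_{\mathcal A}.
\]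
By \eqref{eq:mult} it remains to determine the $\mathcal A$-composition factors of $M^U$ for $M=F[G/U]$.

\emph{Step 2: the square of $A_s$.} Write $s(t)=n_stn_s^{-1}$ for $t\in T$; note $s(s(t))=t$, as $n_s^2\in T$ and $T$ is abelian. For $1\ne v\in U_s$ we have by (B2)
\[
 n_svn_s^{-1}=x\,h(v)\,n_s\,y\qquad(x,y\in U_s,\ h(v)\in T_s).
\]
Put $z_s=\sum_{1\ne v\in U_s}h(v)n_s^2\in FT_s$, a sum of $q_s-1$ elements of $T_s$. We claim that
\begin{equation}\label{eq:square}
 A_s^2m=z_sA_sm\qquad(m\in M^U)
\end{equation}
for every $FG$-module $M$. Indeed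
\[
 A_s^2m=\sum_{v\in U_s}\sum_{u\in U_s}u\,(n_svn_s^{-1})\,n_s^2m ,\qquad n_s^2m\in M^U .
\]
The terms with $v=1$ add up to $q_sn_s^2m=0$. For a fixed $v\ne1$ we have $yn_s^2m=n_s^2m$, and the terms add up to $\sum_uu\,x\,h(v)n_sn_s^2m=\sum_uu\,h(v)n_s^2\,n_sm=h(v)n_s^2A_sm$, as $T$ normalizes $U_s$.

Let $\gamma\in\mathrm{Hom}(T,F^*)$, and extend it linearly to $FT$. If $\gamma|_{T_s}=1$, then $\gamma(z_s)=q_s-1=-1$. In general,
\begin{equation}\label{eq:invariant}
 \gamma(z_s)\ne0\ \Longrightarrow\ \gamma\circ s=\gamma .
\end{equation}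
To see this, let $t\in T$ and compute
\[
 n_s(tvt^{-1})n_s^{-1}=s(t)\,x\,h(v)\,n_s\,y\,s(t)^{-1}=x'\,s(t)h(v)\,\bigl(n_ss(t)^{-1}n_s^{-1}\bigr)\,n_s\,y'
\]
with $x',y'\in U_s$, where $n_ss(t)^{-1}n_s^{-1}=s(s(t))^{-1}=t^{-1}$. By uniqueness in (B2), $h(tvt^{-1})=s(t)t^{-1}h(v)$. As $v\mapsto tvt^{-1}$ permutes $U_s\setminus\{1\}$, we get $s(t)t^{-1}z_s=z_s$, and applying $\gamma$ gives $\gamma(s(t))=\gamma(t)$ if $\gamma(z_s)\ne0$.

\emph{Step 3: the action on double cosets.} Let $M=F[G/U]$. By (B3), $M^U$ has the basis $f_\nu$ ($\nu\in N$), where $f_\nu$ is the sum of the cosets in $U\nu U/U$, and $tf_\nu=f_{t\nu}$ for $t\in T$. Let $w$ be the image of $\nu$ in $W$. Then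
\[
 A_sf_\nu=\begin{cases}f_{n_s\nu}&\text{if }l(sw)>l(w),\\ z_sf_\nu&\text{if }l(sw)<l(w).\end{cases}
\]
Suppose $l(sw)>l(w)$. By (B4) $U_s$ fixes the coset $\nu U$, so by (B1) every coset in $U\nu U/U$ has the form $u'\nu U$ with $u'\in U^s$. Now $n_su'\nu U=(n_su'n_s^{-1})n_s\nu U$ with $n_su'n_s^{-1}\in U^s$. So all terms of $A_sf_\nu$ lie in the single $U$-orbit $Un_s\nu U/U$. The operator $A_s$ is also defined on $\mathbb Z[G/U]^U$, and there $A_sf_\nu$ is $U$-fixed, hence a multiple of $f_{n_s\nu}$. It has $q_s|U\nu U/U|=|Un_s\nu U/U|$ terms, so the multiple is $1$. If $l(sw)<l(w)$, then $f_\nu=A_sf_{n_s^{-1}\nu}$ by the first case, and \eqref{eq:square} gives $A_sf_\nu=z_sA_sf_{n_s^{-1}\nu}=z_sf_\nu$.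

\emph{Step 4: the composition factors.} For $\gamma\in\mathrm{Hom}(T,F^*)$ let $e_\gamma\in FT$ be the corresponding idempotent, and put $s\gamma=\gamma\circ s^{-1}=\gamma\circ s$. From $A_st=s(t)A_s$ we get $A_se_\gamma=e_{s\gamma}A_s$. Let $M_k$ be the span of the $f_\nu$ with $l(w)\ge k$. It is $\mathcal A$-stable by Step 3. Fix a representative $\nu_w\in N$ of each $w\in W$. The $f_{t\nu_w}=tf_{\nu_w}$ span a free $FT$-module of rank one, so $M_k/M_{k+1}$ is the direct sum of the lines
\[
 \ell(\gamma,w)=Fe_\gamma f_{\nu_w}\qquad(l(w)=k,\ \gamma\in\mathrm{Hom}(T,F^*)).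
\]
Each line is $\mathcal A$-stable. $T$ acts on it by $\gamma$. If $s\notin D_L(w)$, then $A_se_\gamma f_{\nu_w}=e_{s\gamma}f_{n_s\nu_w}\in M_{k+1}$, so $A_s$ acts by $0$. If $s\in D_L(w)$, then
\[
 A_se_\gamma f_{\nu_w}=e_{s\gamma}z_sf_{\nu_w}=(s\gamma)(z_s)\,e_{s\gamma}f_{\nu_w}.
\]
For $s\gamma=\gamma$ this is $\gamma(z_s)e_\gamma f_{\nu_w}$. For $s\gamma\ne\gamma$ we have $(s\gamma)\circ s=\gamma\ne s\gamma$, so $(s\gamma)(z_s)=0$ by \eqref{eq:invariant}, and $A_s$ acts by $0$.

So the lines $\ell(\gamma,w)$ are the $\mathcal A$-composition factors of $M^U$. By Step 1 each of them is isomorphic to $V'^U$ for an irreducible $V'$ with $T$-character $\gamma$, so Fact~\ref{fact:RC} shows that $A_s$ acts by $0$ whenever $\gamma|_{T_s}\ne1$. If $\gamma|_{T_s}=1$, then $s\gamma=\gamma$, because $s(t)t^{-1}=n_s(tn_s^{-1}t^{-1})\in T\cap G_s=T_s$ for $t\in T$. In this case $A_s$ acts by $\gamma(z_s)=-1$ if $s\in D_L(w)$, and by $0$ otherwise. Hence $\ell(\gamma,w)\cong V^U$ if and only if $\gamma=\beta$ and $D_L(w)\cap S_\beta=J$. This proves the inequality.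

\emph{Step 5: the count.} Let $K=S_\beta$ and write $w=uv$ with $u\in W_K$ and $v$ of minimal length in $W_Kw$. Lengths add in such products, so for $s\in K$ we have $l(sw)<l(w)$ if and only if $l(su)<l(u)$. Thus $D_L(w)\cap K=D_L(u)$, and the number of $w$ is $|W:W_K|\,d_K(J)$.
\end{proof}

\section{Counting descents}\label{sec:descent}

\begin{lemma}\label{lem:count}
{\rm(a)} If $K\subsetneq S$, then $|W:W_K|\ge n+1$, and $|W:W_K|\ge2n$ if $W$ has type $B_n$ $(n\ge2)$ or $D_n$ $(n\ge4)$.

{\rm(b)} If $J\ne\emptyset,S$, then $d(J)\ge\binom n{|J|}\ge n$. If $W$ has type $B_n$ or $D_n$ and $n\ge5$, then $d(J)\ge2n-1$.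
\end{lemma}

\begin{proof}
(a) Let $s\in S\setminus K$ with fundamental weight $\omega_s$. The stabilizer of $\omega_s$ contains $W_K$, so $|W:W_K|\ge|W\omega_s|$. As $W$ is irreducible, the orbit $W\omega_s$ spans the $n$-dimensional reflection space, and its sum is $W$-fixed, so it is $0$. Hence it has at least $n+1$ elements. For the second claim we may assume that $W_K$ is maximal. For type $B_n$ the maximal parabolic subgroups have types $A_{k-1}\times B_{n-k}$ and indices $2^k\binom nk$, $1\le k\le n$. For type $D_n$ the indices are $2^k\binom nk$ with $1\le k\le n-2$ (type $A_{k-1}\times D_{n-k}$) and $2^{n-1}$ (type $A_{n-1}$, two classes of standard subgroups or one). For $1\le k\le n-1$ we have $2^k\binom nk\ge2n$. Also $2^n\ge2n$ for $n\ge2$, and $2^{n-1}\ge2n$ for $n\ge4$.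

(b) Let $k=|J|$. By Solomon \cite{Sol},
\[
 \psi=\sum_{K\supseteq S\setminus J}(-1)^{|K|-|S\setminus J|}\,\mathrm{Ind}_{W_K}^W1
\]
is a genuine character of $W$. Its degree is $d(J)$: since the elements of minimal length in the cosets $W_Kw$ are those with $D_L(w)\subseteq S\setminus K$, we have $|W:W_K|=\sum_{I\subseteq S\setminus K}d(I)$, and inclusion--exclusion over the subsets $S\setminus K$ of $J$ gives $\psi(1)=d(J)$. We look for a large constituent of $\psi$ among the exterior powers of the reflection representation $R$.

For $K\subseteq S$ write $R=R^{W_K}\oplus R_K$, where $R_K$ is spanned by the roots of $W_K$ and $\dim R^{W_K}=n-|K|$. We claim that $(\Lambda^iR_K)^{W_K}=0$ for $i\ge1$. Let $\omega$ be invariant and $\alpha$ a root of $W_K$. Write $\omega=\alpha\wedge\omega_1+\omega_2$ with $\omega_1,\omega_2$ in the exterior algebra of the orthogonal complement of $\alpha$ in $R_K$. The reflection $s_\alpha$ sends $\omega$ to $-\alpha\wedge\omega_1+\omega_2$, so $\omega_1=0$. Hence the contraction of $\omega$ with every root of $W_K$ vanishes, and these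 roots span $R_K$, so $\omega=0$.

It follows that $\dim(\Lambda^kR)^{W_K}=\dim\Lambda^k(R^{W_K})=\binom{n-|K|}k$, and by Frobenius reciprocity
\[
 (\psi,\Lambda^kR)=\sum_{K\supseteq S\setminus J}(-1)^{|K|-|S\setminus J|}\binom{n-|K|}k=1 ,
\]
because $n-|K|\le k$ with equality only for $K=S\setminus J$. The representation $\Lambda^kR$ of the irreducible group $W$ is irreducible (Steinberg; see \cite[V, \S2, Ex.~3]{Bou}). So it is a constituent of $\psi$, and $d(J)=\psi(1)\ge\binom nk\ge n$ as $1\le k\le n-1$.

Let $W$ be of type $B_n$ or $D_n$ with $n\ge5$. For one-element sets, $d(\{s\})=|W:W_{S\setminus\{s\}}|-d(\emptyset)\ge2n-1$ by (a), as $d(\emptyset)=1$. With $w_0$ the longest element of $W$ we have $D_L(ww_0)=S\setminus D_L(w)$, so $d(S\setminus J)=d(J)$, which covers $|J|=n-1$. If $2\le|J|\le n-2$, then $d(J)\ge\binom n2\ge2n-1$, since $n^2-5n+2\ge0$ for $n\ge5$.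
\end{proof}

\begin{corollary}\label{cor:nontrivial}
Let the socle $V$ of $\Phi$ be neither trivial nor the Steinberg module. Then $c_\Phi\ge n$. If $W$ has type $B_n$ or $D_n$ and $n\ge5$, then $c_\Phi\ge2n-1$.
\end{corollary}

\begin{proof}
Let $V$ have type $(\beta,J)$. If $S_\beta\ne S$, then $c_\Phi\ge|W:W_{S_\beta}|\,d_{S_\beta}(J)\ge|W:W_{S_\beta}|$ by Proposition~\ref{prop:lower}, and Lemma~\ref{lem:count}(a) applies. If $S_\beta=S$, then $\beta=1$ by Lemma~\ref{lem:T}, and $c_\Phi\ge d(J)$. By Lemma~\ref{lem:count}(b) it remains to show that $J\ne\emptyset,S$.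

The trivial module has type $(1,\emptyset)$, as $A_s$ acts on it by $q_s=0$. The Steinberg module has $c=1$. By Proposition~\ref{prop:lower} and Lemmas~\ref{lem:T} and~\ref{lem:count} this forces its type to be $(1,\emptyset)$ or $(1,S)$, hence $(1,S)$, since the type determines the module. As $V$ is neither of the two, $J\ne\emptyset,S$.
\end{proof}

\section{The PIM of the trivial module}\label{sec:trivial}

For a finite group $X$ let $\Phi_1(X)$ be the PIM with trivial socle and $c_1(X)=\dim\Phi_1(X)/|X|_p$. Proposition~\ref{prop:lower} gives only $c_1(G)\ge1$, and we need $c_1(G)\ge n$. The plan has two parts: $c_1(G)$ is at least the product of the numbers $c_1$ of the components of a Levi subgroup, and a few small groups have $c_1>1$.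

\subsection*{Levi subgroups}

For $K\subseteq S$ let $P_K=U_KL_K$ be the standard parabolic subgroup, with unipotent radical $U_K$ and Levi subgroup $L_K=\langle T,U_{\pm s}:s\in K\rangle$.

\begin{lemma}\label{lem:levi}
Let $K\subseteq S$ have connected components $K_1,\dots,K_r$, and let $X_i=\langle U_{\pm s}:s\in K_i\rangle$. Then $c_1(G)\ge\prod_ic_1(X_i)$.
\end{lemma}

\begin{proof}
The restriction of $\Phi_1(G)$ to $P_K$ is projective. Since $(FP_K)^{U_K}\cong F[P_K/U_K]\cong FL_K$, the fixed space $\Phi_1(G)^{U_K}$ is a projective $FL_K$-module, of dimension $\dim\Phi_1(G)/|U_K|$. It contains a trivial submodule, hence also the injective hull $\Phi_1(L_K)$. The derived group of a Levi subgroup of a simply connected group is simply connected, so $L'=\langle X_1,\dots,X_r\rangle$ is the direct product of the $X_i$. It is normal in $L_K=L'T$ with index prime to $p$. So $\Phi_1(L_K)|_{L'}$ is projective with a trivial submodule and contains $\Phi_1(L')=\bigotimes_i\Phi_1(X_i)$. Altogether $\Phi_1(L')\subseteq\Phi_1(G)^{U_K}$. Dividing dimensions by $|L_K|_p=|L'|_p$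 gives the claim, as $|G|_p=|U_K||L_K|_p$.
\end{proof}

The $X_i$ are again fixed point groups of simply connected groups with split $BN$-pairs as in Section~\ref{sec:setting}, though possibly of smaller rank and not quasi-simple. Lemma~\ref{lem:levi} and the next subsection apply to them as well.

Over $\mathbb F_2$ the components $SL_2(2)$ and $SL_3(2)$ are of no use. A $2$-group acts freely on the cosets of a subgroup of odd order, so $F[X/Y]$ is projective for $|Y|$ odd and contains $\Phi_1(X)$. For $SL_2(2)\cong S_3$ with $|Y|=3$ this gives $c_1=1$, and for $SL_3(2)$ with $|Y|=21$ it gives $c_1=1$ again. We will need $SL_4(2)$.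

\subsection*{The trivial module in principal series}

As $B/U\cong T$ has order prime to $p$, $F[G/U]=\bigoplus_\beta\mathrm{Ind}_B^G\beta$, the sum over $\beta\in\mathrm{Hom}(T,F^*)$. By \eqref{eq:mult},
\begin{equation}\label{eq:sum}
 c_1(G)=\sum_\beta m(\beta),\qquad m(\beta)=[\mathrm{Ind}_B^G\beta:1],\qquad m(1)\ge1 .
\end{equation}
In characteristic $0$ only $\beta=1$ would contribute. In characteristic $p$ other $\beta$ can contribute too, and then so does the whole $W$-orbit of $\beta$:
\begin{equation}\label{eq:winv}
 m(w\beta)=m(\beta)\qquad(w\in W).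
\end{equation}
Indeed $\beta$ lifts to characteristic $0$, and there the characters induced from $\beta$ and $w\beta$ coincide (Harish-Chandra). Hence the two modules have the same Brauer character. Finally, as $\Phi_1(G)$ is the injective hull of the trivial module,
\begin{equation}\label{eq:torus}
 m(\beta)=\dim\mathrm{Hom}_G(\mathrm{Ind}_B^G\beta,\Phi_1(G))=\dim\mathrm{Hom}_B(\beta,\Phi_1(G)),
\end{equation}
the multiplicity of $\beta$ in the $T$-module $\Phi_1(G)^U$.

To find $\beta\ne1$ with $m(\beta)\ge1$, look for a module generated by a $U$-fixed vector of $T$-weight $\beta$ that contains the trivial module. Weyl modules suggest themselves. We denote by $V(\lambda)$ the Weyl module and by $L(\lambda)$ the irreducible module of highest weight $\lambda$. A dominant weight is \emph{$q$-restricted} if its coefficients at the fundamental weights are at most $q-1$. The Weyl module is generated by its highest weight vector under the algebraic group, and the difficulty is to see that the finite group suffices.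

\begin{lemma}\label{lem:weyl}
Let $\mathbf H=SL_N$ over $F$, $H=SL_N(q)$, with diagonal torus $\mathbf T$ and $T=\mathbf T(\mathbb F_q)$. Let $\lambda$ be a nonzero $q$-restricted weight such that $V=V(\lambda)$ has a submodule $Z\cong L(0)$ with $V/Z\cong L(\lambda)$. Assume that $0$ is the only weight of $V^*$ that has the form $k\alpha$ $(k\in\mathbb Z$, $\alpha$ a root$)$ and is trivial on $T$. Then $m(\lambda|_T)\ge1$ for the group $H$.
\end{lemma}

\begin{proof}
Let $v$ be a highest weight vector. The $H$-module $FHv$ is a quotient of $\mathrm{Ind}_B^H(\lambda|_T)$. By Steinberg, $L(\lambda)$ is irreducible for $H$, so $FHv$ maps onto $V/Z$. If $Z\subseteq FHv$, the trivial module is a composition factor of $\mathrm{Ind}_B^H(\lambda|_T)$ and we are done.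

Otherwise $Z\cap FHv=0$, as $Z$ is one-dimensional, and $V=Z\oplus FHv$ over $H$. So there is an $H$-fixed $P\in V^*$ with $P(Z)\ne0$. We show that its weight-$0$ component is fixed by all of $\mathbf H$. Let $P=\sum_\nu P_\nu$ be the decomposition into $\mathbf T$-weight components. As $T$ fixes $P$, $P_\nu\ne0$ implies $\nu|_T=1$. By hypothesis $P_{k\alpha}=0$ for every root $\alpha$ and every $k\ne0$. Write the root subgroups on $V^*$ as $x_\alpha(t)=\sum_{i\ge0}t^iX_\alpha^{(i)}$, where $X_\alpha^{(i)}$ raises weights by $i\alpha$. As $x_\alpha(1)\in H$, for $j\ge1$ the component of weight $j\alpha$ of $0=(x_\alpha(1)-1)P$ is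
\[
 0=\sum_{i\ge1}X_\alpha^{(i)}P_{(j-i)\alpha}=X_\alpha^{(j)}P_0 .
\]
So $P_0$ is fixed by all $x_\alpha(t)$, $t\in F$, that is, by $\mathbf H$. As $Z$ has weight $0$, $P_0(Z)=P(Z)\ne0$. As $v$ has weight $\lambda\ne0$, $P_0(v)=0$. But $V=F\mathbf Hv$, so $P_0$ vanishes on $V$, a contradiction.
\end{proof}

\subsection*{Five building blocks}

\begin{proposition}\label{prop:blocks}
\begin{itemize}
\item[\rm(a)] $c_1(SL_2(p^f))\ge3$ for $f\ge2$.
\item[\rm(b)] $c_1(SL_3(p))\ge4$ for $p\ge3$, and $c_1(SL_3(p))\ge7$ for $p\ge5$.
\item[\rm(c)] $c_1(SL_5(3))\ge6$.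
\item[\rm(d)] $c_1(SL_4(2))\ge7$.
\item[\rm(e)] $c_1(Sp_4(2))\ge3$.
\end{itemize}
\end{proposition}

\begin{proof}[Proof of {\rm(a)}]
Let $q=p^f$, $H=SL_2(q)$, and $\lambda=2p-2=(p-2)+p\cdot1$. Then $\dim V(\lambda)=2p-1$. By the tensor product theorem $L(\lambda)\cong L(p-2)\otimes L(1)^{(p)}$, where $(p)$ denotes the Frobenius twist, so $\dim L(\lambda)=2p-2$. So the radical of $V(\lambda)$ is one-dimensional, hence trivial. All weights $\mu$ of $V(\lambda)^*$ satisfy $|\mu|\le2p-2<p^2-1\le q-1$, so only $\mu=0$ is trivial on $T\cong\mathbb F_q^*$, and $\lambda$ is $q$-restricted. Lemma~\ref{lem:weyl} gives $m(\beta)\ge1$ for $\beta=\lambda|_T\ne1$. If $\beta\ne\beta^{-1}$, then $c_1(H)\ge m(1)+m(\beta)+m(\beta^{-1})\ge3$ by \eqref{eq:winv}.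

Suppose $\beta=\beta^{-1}$. Then $\beta$ has order $2$ and $p$ is odd. Let $\theta$ be its lift to characteristic $0$. The ordinary character $\mathrm{Ind}_B^H\theta$ has norm $2$ by Mackey's formula. It is the restriction of the character of $GL_2(q)$ induced from the character $\mathrm{diag}(a,b)\mapsto\theta(a)$ of the Borel subgroup, which is irreducible because $\theta\ne1$. By Clifford's theorem $\mathrm{Ind}_B^H\theta$ is a sum of two distinct $GL_2(q)$-conjugate characters. One of them contains the trivial module modulo $p$. Conjugation fixes the trivial module, so both do. Hence $m(\beta)\ge2$ and $c_1(H)\ge m(1)+m(\beta)\ge3$.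
\end{proof}

For $q=4$ the bound in (a) is exact: $SL_2(4)$ has a subgroup $Y$ of order $5$, and $F[SL_2(4)/Y]$ is projective of dimension $12=3\cdot4$ and contains $\Phi_1(SL_2(4))$.

\begin{proof}[Proof of {\rm(b)}]
Let $q=p\ge3$ and let $\lambda=(p-2)\rho$, where $\rho=\omega_1+\omega_2$ is also the highest root $\alpha_0$. Jantzen's sum formula \cite[II.8.19]{Jan} provides a filtration $V(\lambda)\supset V(\lambda)^1\supseteq V(\lambda)^2\supseteq\cdots$ with $V(\lambda)^1$ the radical of $V(\lambda)$ and
\[
 \sum_{i>0}\mathrm{ch}\,V(\lambda)^i=\sum_{\alpha>0}\ \sum_{0<jp<\langle\lambda+\rho,\alpha^\vee\rangle}\nu_p(jp)\,\chi(s_{\alpha,jp}\cdot\lambda),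
\]
where $s_{\alpha,jp}\cdot\lambda=\lambda-(\langle\lambda+\rho,\alpha^\vee\rangle-jp)\alpha$ and $\chi$ is the Weyl character. Here $\langle\lambda+\rho,\alpha^\vee\rangle$ is $p-1$ for the simple roots and $2p-2$ for $\alpha_0$. So the only term is the one with $jp=p$ and $\alpha=\alpha_0$, which equals $\chi(\lambda-(p-2)\alpha_0)=\chi(0)$. Hence the radical of $V(\lambda)$ is $L(0)$.

We check the hypothesis of Lemma~\ref{lem:weyl} on weights. Let $k\alpha$ be a weight of $V(\lambda)^*$ with $\alpha$ a root. Its $W$-conjugate $|k|\alpha_0$ is also a weight, and all weights of $V(\lambda)^*$ are at most $\lambda$ in the dominance order. So $2|k|=\langle|k|\alpha_0,\alpha_0^\vee\rangle\le\langle\lambda,\alpha_0^\vee\rangle=2(p-2)$, and $|k|<p-1$. In the basis $\omega_1,\omega_2$ the roots are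
\[
 \pm(1,1),\quad\pm(2,-1),\quad\pm(-1,2),
\]
and $\mathrm{Hom}(T,F^*)$ is the weight lattice modulo $p-1$. Every root has a coordinate $\pm1$, so $k\alpha|_T=1$ forces $(p-1)\mid k$, hence $k=0$. Lemma~\ref{lem:weyl} applies and gives $m(\lambda|_T)\ge1$. As $(p-1)\rho$ is trivial on $T$, $\lambda|_T=-\rho|_T$ is the restriction of a root. By \eqref{eq:winv} $m\ge1$ at the restrictions of all roots. These are nontrivial, since $p-1\ge2$.

The restrictions of $(1,1),(2,-1),(-1,2)$ are distinct: the differences are roots or $\pm(3,-3)$, and $p-1$, being even, does not divide $3$. So $c_1\ge1+3$. If $p\ge5$, all six restrictions are distinct: the difference of two distinct roots is a root, twice a root, or one of $\pm(3,0),\pm(0,3),\pm(3,-3)$, and $p-1\ge4$ divides neither $2$ nor $3$. So $c_1\ge1+6$.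
\end{proof}

\begin{proof}[Proof of {\rm(c)}]
Let $X=SL_5(3)$ with torus $T$ and $Y=SL_3(3)$ the derived subgroup of a standard Levi subgroup $L_K$ of type $A_2$, with $T_Y=T\cap Y$, $U_Y=U\cap Y$. The proof of Lemma~\ref{lem:levi} shows $\Phi_1(Y)\subseteq\Phi_1(X)^{U_K}$. As $U=U_KU_Y$, taking $U_Y$-fixed points gives $\Phi_1(Y)^{U_Y}\subseteq\Phi_1(X)^U$ as $T_Y$-modules. By the proof of (b) and \eqref{eq:torus} for $Y$, the left side contains a nontrivial character of $T_Y$. By \eqref{eq:torus} for $X$, $m(\beta)\ge1$ for some $\beta\ne1$. Now $T$ consists of the matrices $\mathrm{diag}(t_1,\dots,t_5)$ with $t_i=\pm1$ and $\prod t_i=1$, so $\beta=\prod_{i\in I}t_i$ with $I$ determined up to complement. We may take $|I|\in\{1,2\}$, and the orbit of $\beta$ under $W=S_5$ has $5$ or $10$ elements. So $c_1(X)\ge1+5$ by \eqref{eq:sum} and \eqref{eq:winv}.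
\end{proof}

\begin{proof}[Proof of {\rm(d)}]
Let $G=SL_4(2)=GL_4(2)$. Here $T=1$ and $B=U$, so we need the multiplicity of the trivial module in $F[G/B]$. We use the standard description of the ordinary permutation character: $\mathrm{Ind}_B^G1=\sum_\chi\chi(1)\rho_\chi$ over $\chi\in\mathrm{Irr}(S_4)$, with irreducible $\rho_\chi$, and each $\mathrm{Ind}_{P_K}^G1$ decomposes into the $\rho_\chi$ as $\mathrm{Ind}_{W_K}^W1$ does into the $\chi$. Let $\pi_{pt},\pi_{li},\pi_{fl}$ be the permutation characters on the points, lines, and flags (incident point-line pairs) of the projective space of the natural module $E$. Then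
\[
 \pi_{pt}=1+\rho_{31},\qquad\pi_{li}=1+\rho_{31}+\rho_{22},\qquad\pi_{fl}=1+2\rho_{31}+\rho_{22}+\rho_{211},
\]
so $\rho=\rho_{211}=\pi_{fl}-\pi_{li}-\pi_{pt}+1$, and $\rho$ occurs $3$ times in $\mathrm{Ind}_B^G1$. We show that the trivial module occurs at least twice in $\rho$ modulo $2$. Then $c_1(G)\ge1+3\cdot2=7$.

Write $E$ also for the Brauer character of $E$. Let $a=|E|^2-2$, the Brauer character of the traceless endomorphisms of $E$ modulo the scalars (which are traceless, as $\dim E=4$ is even). Let $b=E\cdot\Lambda^2E-\bar E$, the Brauer character of the kernel of the surjection $E\otimes\Lambda^2E\to\Lambda^3E\cong E^*$. We claim that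
\begin{equation}\label{eq:rho}
 \rho=2+a+b+\bar b
\end{equation}
on elements of odd order. The classes of these elements correspond to the eight polynomials of degree $4$ over $\mathbb F_2$ with nonzero constant term. Besides the identity they are as follows, described by their eigenvalues, lifted to characteristic $0$ ($\omega$, $\zeta$, $\theta$ denote primitive roots of unity of order $3$, $7$, $15$). On the classes $3a$, $3b$, $5$ the value of $\Lambda^2E$ at $g$ is obtained from $\Lambda^2E(g)=\frac12(E(g)^2-E(g^2))$ and $E(g^2)=E(g)$.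
\begin{itemize}
\item \emph{Class} $3a$: $\omega,\bar\omega,1,1$. Here $E$ is the sum of a $2$-dimensional trivial and a $2$-dimensional irreducible module of the cyclic group. These two are the invariant lines, and the $3$ points of the first are the fixed points. So there are $3$ invariant flags.
\item \emph{Class} $3b$: $\omega,\omega,\bar\omega,\bar\omega$. There are no fixed points. The invariant lines are the $5$ one-dimensional $\mathbb F_4$-subspaces of $\mathbb F_4^2$.
\item \emph{Class} $5$: the primitive fifth roots of unity. $E$ is irreducible, so there are no fixed points and no invariant lines.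
\item \emph{Classes} $7^\pm$: $1,\zeta,\zeta^2,\zeta^4$. $E$ is the sum of a trivial and a $3$-dimensional irreducible module, so there is one fixed point and no invariant line. With $b_7=\zeta+\zeta^2+\zeta^4$ we have $b_7+\bar b_7=-1$, $b_7\bar b_7=2$. So $|1+b_7|^2=2$, and $\Lambda^2E=b_7+\bar b_7=-1$, hence $b=-E-\bar E=-1$.
\item \emph{Classes} $15^\pm$: $\theta,\theta^2,\theta^4,\theta^8$. $E$ is irreducible. Let $\eta$ be the sum of the eigenvalues. Then $\eta+\bar\eta$ is the sum of the primitive $15$th roots of unity, which is $1$. In $\eta\bar\eta$ the exponents are $0$ (four times), all residues prime to $15$ (sum $1$), and $\pm3,\pm6$ (sum $-1$), so $\eta\bar\eta=4$. In $\Lambda^2E$ the exponents are $3,6,9,12$ and $5,10$, so $\Lambda^2E=-2$ and $b=-2\eta-\bar\eta$.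
\end{itemize}
This gives the following values, those of $\rho$ in the last row being computed from the three rows above it:
\[
\begin{array}{l|rrrrrr}
 &1&3a&3b&5&7^\pm&15^\pm\\\hline
E&4&1&-2&-1&1+b_7&\eta\\
\Lambda^2E&6&0&3&1&-1&-2\\
a&14&-1&2&-1&0&2\\
b+\bar b&40&-2&-8&0&-2&-3\\
2+a+b+\bar b&56&-1&-4&1&0&1\\\hline
\pi_{pt}&15&3&0&0&1&0\\
\pi_{li}&35&2&5&0&0&0\\
\pi_{fl}&105&3&0&0&0&0\\
\rho&56&-1&-4&1&0&1
\end{array}
\]
(In the row of $E$ the entries for the second class of each pair are the complex conjugates.) So \eqref{eq:rho} holds. As $a$, $b$, $\bar b$ are Brauer characters of modules, the trivial module occurs at least twice in $\rho$ modulo $2$.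
\end{proof}

\begin{proof}[Proof of {\rm(e)}]
We have $Sp_4(2)\cong S_6$, and a Sylow $2$-subgroup $U$ lies in $Y=S_4\times S_2$. So $F[S_6/Y]$ embeds in $F[S_6/U]$, and by \eqref{eq:mult} it suffices to find the trivial module three times in the permutation module on the $15$ pairs. Its ordinary character is $1+\chi_5+\chi_9$, with $1+\chi_5$ the permutation character on the $6$ points. On the classes $1,(3),(3,3),(5)$ of elements of odd order the permutation characters on points and pairs are $6,3,0,1$ and $15,3,0,0$, so $\chi_9=9,0,0,-1$. Modulo $2$ we have $\chi_5=1+\varphi$, where $\varphi=4,1,-2,-1$ is the Brauer character of the sum-zero vectors modulo constants. An outer automorphism of $S_6$ interchanges the classes $(3)$ and $(3,3)$ and turns $\varphi$ into the Brauer character $\varphi'=4,-2,1,-1$. Then $\chi_9=1+\varphi+\varphi'$. So the trivial module occurs at least once in each of $1,\chi_5,\chi_9$.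
\end{proof}

\subsection*{The bound for $c_1$}

\begin{proposition}\label{prop:trivial}
Let $G$ be classical of rank $n\ge3$. Then $c_1(G)\ge n$. If $n\ge8$, then $c_1(G)\ge2n-1$.
\end{proposition}

\begin{proof}
By the reduction in Section~\ref{sec:setting} we may take $G$ from the list given there: for $G=\hat G/Z$ the trivial module is inflated to the trivial module, so $c_1(G)=c_1(\hat G)$. $S$ contains a subset of type $A_{n-1}$ whose Levi component is $SL_n(q')$, with $q'=q^2$ for $SU(2n,q)$ and $SU(2n+1,q)$, and $q'=q$ otherwise. In a path of $n-1$ nodes one finds $\lfloor n/2\rfloor$, $\lfloor n/3\rfloor$, $\lfloor n/4\rfloor$ mutually non-adjacent subpaths with $1$, $2$, $3$ nodes, respectively. Their components are $SL_2(q')$, $SL_3(q')$, $SL_4(q')$. We apply Lemma~\ref{lem:levi} and Proposition~\ref{prop:blocks}.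

\emph{$q'$ not prime.} With $k=\lfloor n/2\rfloor$ we get $c_1(G)\ge3^k\ge2k+1\ge n$. For $n\ge8$ we have $k\ge4$ and $3^k\ge4k+1\ge2n-1$.

\emph{$q'=p$ odd.} With $k=\lfloor n/3\rfloor$ we get $c_1(G)\ge4^k$, and $n\le3k+2$. For $k\ge2$, $4^k\ge3k+2\ge n$. For $n\ge8$ we have $k\ge2$ and $4^k\ge6k+3\ge2n-1$. For $k=1$, $4^k\ge n$ unless $n=5$. For $n=5$ there is the component $SL_5(p)$. If $p=3$, then $c_1(G)\ge6$. If $p\ge5$, the component $SL_3(p)$ gives $c_1(G)\ge7$.

\emph{$q'=2$, $n\ge4$.} With $k=\lfloor n/4\rfloor$ we get $c_1(G)\ge7^k\ge4k+3\ge n$. For $n\ge8$ we have $k\ge2$ and $7^k\ge8k+5\ge2n-1$.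

\emph{$q'=2$, $n=3$.} Then $q=2$ and $G$ is not unitary. The groups are $SL_4(2)$, with $c_1\ge7$; $Sp_6(2)\cong Spin_7(2)$, with a Levi component $Sp_4(2)$, so $c_1\ge3$; and $Spin_8^-(2)\cong\Omega_8^-(2)$, where the last node gives the Levi component $SL_2(4)$, so $c_1\ge3$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} and of the lower bound in Theorem~\ref{thm:sharp}{\rm(b)}]
If the socle of $\Phi$ is trivial, use Proposition~\ref{prop:trivial}. Otherwise use Corollary~\ref{cor:nontrivial}.
\end{proof}

\section{Small PIMs over $\mathbb F_2$}\label{sec:sharp}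

To see where equality may occur, let $G$ be split over $\mathbb F_2$. Then $T=1$, so all types are $(1,J)$. Let $s_1$ be the end node of the Dynkin diagram belonging to the natural module. Then $d(\{s_1\})=d(S\setminus\{s_1\})=|W:W_{S\setminus\{s_1\}}|-1$, which is $n$ for type $A_n$ and $2n-1$ for types $B_n$, $D_n$. For $SL(n+1,2)$, $Sp(2n,2)$ and $\Omega^+(2n,2)$ this is one less than the dimension $e$ of the natural module. This suggests tensoring $St$ with the natural module or its dual, which multiplies the dimension by $e$, and splitting off a copy of $St$.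

\begin{proof}[Proof of Theorem~\ref{thm:sharp}: attainment]
Let $G$ be $SL(n+1,2)$ $(n\ge3)$, $Sp(2n,2)$ $(n\ge3)$ or $\Omega^+(2n,2)\cong Spin^+(2n,2)$ $(n\ge4)$. So $G=\mathbf G(\mathbb F_2)$ with $\mathbf G$ split and simply connected. Let $E=L(\omega_1)$ be the natural module, of dimension $e=n+1,2n,2n$, respectively. We use two standard facts: the modules $L(\mu)$ with $\mu$ $2$-restricted restrict to pairwise non-isomorphic irreducible $FG$-modules; and, by the tensor product theorem, $L(\mu_0+2\mu_1)\cong L(\mu_0)\otimes L(\mu_1)^{(2)}$ if $\mu_0$ is $2$-restricted and $\mu_1$ is dominant. Moreover $L(\rho)|_G=St$, where $\rho$ is the sum of the fundamental weights. Put $\lambda=\rho-\omega_1$, which is $2$-restricted and different from $\rho$. Let $\Phi_\lambda$ be the PIM with socle $L(\lambda)$. It is not the Steinberg PIM.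

\emph{$\Phi_\lambda$ is a summand of $St\otimes E^*$.} The highest weight of $L(\lambda)\otimes E$ is $\rho$, so $L(\rho)$ is a composition factor, and $[L(\lambda)\otimes E:St]\ge1$ over $G$. As $St$ is irreducible and injective, it is its own injective hull, so $\dim\mathrm{Hom}_G(M,St)=[M:St]$ for every $FG$-module $M$, and
\[
 \mathrm{Hom}_G(L(\lambda),St\otimes E^*)\cong\mathrm{Hom}_G(L(\lambda)\otimes E,St)\ne0 .
\]
The module $St\otimes E^*$ is projective, hence injective, so it has the injective hull $\Phi_\lambda$ of $L(\lambda)$ as a direct summand.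

\emph{$St$ is a summand of $St\otimes E^*$.} The highest weight of $L(\rho)\otimes E$ is $\rho+\omega_1=\lambda+2\omega_1$. So $L(\rho)\otimes E$ has the composition factor
\[
 L(\lambda+2\omega_1)\cong L(\lambda)\otimes E^{(2)} .
\]
The Frobenius twist is trivial on $G=\mathbf G(\mathbb F_2)$, so over $G$ this is $L(\lambda)\otimes E$, which we have just seen to contain $St$. Hence $[St\otimes E:St]\ge1$. As before
\[
 \mathrm{Hom}_G(St,St\otimes E^*)\cong\mathrm{Hom}_G(St\otimes E,St)\ne0,
\]
and the injective module $St$ is a direct summand of $St\otimes E^*$.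

The two summands are non-isomorphic indecomposables, so $\Phi_\lambda\oplus St$ is a direct summand of $St\otimes E^*$ by the Krull--Schmidt theorem. The latter has dimension $e\,|G|_2$. Hence $c_{\Phi_\lambda}\le e-1$, that is, $c_{\Phi_\lambda}\le n$, $2n-1$, $2n-1$, respectively. For $SL(n+1,2)$ with $n\ge3$ equality holds by Theorem~\ref{thm:main}. For $Sp(2n,2)$ and $\Omega^+(2n,2)$ with $n\ge8$ it holds by the lower bound in Theorem~\ref{thm:sharp}(b).
\end{proof}

\begin{thebibliography}{9}
\bibitem{Bou} Bourbaki, \emph{Lie}, Chapter V.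
\bibitem{Cur} Curtis, Lecture Notes in Mathematics 131 (1970).
\bibitem{Jan} Jantzen, \emph{Representations of Algebraic Groups}.
\bibitem{Ric} Richen, Trans. Amer. Math. Soc. 140 (1969).
\bibitem{Sol} Solomon, J. Algebra 9 (1968), 220--239.
\bibitem{Zal} Alexandre E. Zalesski, \emph{Low dimensional projective indecomposable modules for Chevalley groups in defining characteristic}, arXiv:1202.1308 (2012).
\end{thebibliography}
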